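\title{Permutations without long tight twins: a bound independent of the number of twins}

\begin{abstract}
A permutation contains tight $r$-twins of length $k$ if some $rk$ consecutive entries can be partitioned into $r$ subsequences of length $k$ with the same relative order. We show that there is an absolute constant $c$ such that for every $r\ge 2$ and every $n\ge1$ some permutation of length $n$ has no tight $r$-twins of length greater than $c$. This answers a question of Dudek, Grytczuk and Ruci\'nski. The permutation is built from monotone segments whose lengths create a divisibility obstruction modulo $r$, together with a sparse random part that takes care of very long blocks.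
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{permutation} is a finite sequence of distinct integers. Two permutations $(x_1,\dots,x_k)$ and $(y_1,\dots,y_k)$ are \emph{similar} if $x_i<x_j\iff y_i<y_j$ for all $1\le i<j\le k$. The similarity class of a permutation is its \emph{pattern}; there are $k!$ patterns of length $k$, and we allow the empty pattern for $k=0$. A \emph{block} of a permutation $\pi$ is a subsequence occupying a non-empty segment of consecutive positions. For $r\ge2$, a family of $r$ pairwise disjoint, pairwise similar subsequences of $\pi$, each of length $k$, forms \emph{$r$-twins of length $k$}. The twins are \emph{tight} if their union is a block. In other words, a block of length $rk$ is partitioned into $r$ similar subsequences of length $k$; we call such a partition a \emph{tiling} of the block and its parts \emph{tiles}. All these notions depend only on relative order, so we use them for sequences of distinct reals as well.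

Let $tt^{(r)}(\pi)$ be the largest $k$ such that $\pi$ contains tight $r$-twins of length $k$, with $tt^{(r)}(\pi)=0$ if there is no such $k\ge1$, and let $tt^{(r)}(n)$ be the minimum of $tt^{(r)}(\pi)$ over all permutations $\pi$ of length $n$. Thus $tt^{(r)}(n)$ is the length of tight twins that cannot be avoided. Any $r$ consecutive entries are tight $r$-twins of length $1$, and a monotone permutation of length $n$ has $tt^{(r)}(\pi)=\lfloor n/r\rfloor$. It is known that $tt^{(r)}(n)\le 15r$. Dudek, Grytczuk and Ruci\'nski \cite{DGR} asked whether $tt^{(r)}(n)\le c$ for an absolute constant $c$, independent of both $r\ge2$ and $n$.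

A first-moment computation shows why a bound linear in $r$ is a natural barrier. A block of length $rk$ has $(rk)!/(r!\,k!^{\,r})$ partitions into $r$ parts of size $k$, and in a uniformly random permutation each of them is a tiling with probability $k!^{-(r-1)}$. Since $k!\ge(k/e)^k$ and $r^{r/(r-1)}\le 2r$, the expected number of tilings is at most $r^{rk}(e/k)^{k(r-1)}\le(2er/k)^{k(r-1)}$, which is tiny when $k$ is a large multiple of $r$. On the other hand $(rk)!/r!\ge r^{r(k-1)}$, so the expectation is at least $(r^{k-1}/k!^{\,2})^r$, and for fixed $k\ge2$ it tends to infinity with $r$. With so many partitions available, one might guess that short tiles cannot be avoided when $r$ is large, and that the answer to the question is negative. It is positive.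

\begin{theorem}\label{thm:main}
For all $r\ge2$ and $n\ge1$ we have $tt^{(r)}(n)\le c$, where $c=3.3\cdot10^{17}$.
\end{theorem}

\begin{theorem}\label{thm:infinite}
For every $r\ge2$ there is an infinite sequence of distinct reals none of whose blocks of length $rk$ with $k>c$ can be partitioned into $r$ similar subsequences of length $k$. Moreover, $1\le tt^{(r)}(n)\le c$ for all $n\ge r\ge2$.
\end{theorem}

We make no attempt to optimize $c$. Throughout, \emph{precede} and \emph{follow} refer to positions (time), while \emph{below} and \emph{above} refer to values.

\section{The idea: rigidity and divisibility}\label{sec:idea}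

Since counting partitions gives nothing for $k$ much smaller than $r$, the obstruction has to be structural. We color the entries with a few classes, arranged so that the pattern of a tile reveals how many entries of each class the tile contains. All tiles have the same pattern, so the number of entries of each class in a tiled block is divisible by $r$.

\begin{example}\label{ex:rigid}
Let $B$ consist of a decreasing sequence $D$ of length $d$ followed by an increasing sequence $V$ of length $v>r$ lying below $D$. Suppose $B$ is tiled by $r$ tiles of length $k$, and let the tile $T$ have $d_T$ entries in $D$ and $v_T$ in $V$. Count the descents of $T$, that is, the pairs of consecutive entries of $T$ in which the first is above the second. There are $d_T$ descents if $v_T\ge1$, and $k-1$ if $v_T=0$. As $v>r$, some tile has $v_T\ge2$ and thus at most $k-2$ descents. Similar tiles have equally many descents, so no tile has $v_T=0$, and $d_T$ is the same for all tiles. Hence $r\mid d$. For $r=2$ the block $4\,1\,2\,3$ has $d=1$ and $v=3$, and indeed it has no tiling: the pair containing $4$ is decreasing and the other pair is increasing.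
\end{example}

We need \emph{every} block of length $rk$ with $k>c$ to be untileable, and this raises four difficulties.

\emph{Cut segments.} A monotone block of length $rk$ has a tiling, so monotone segments must have length of order $r$, and they must be repeated periodically. The two ends of a block $B$ may cut two segments anywhere, and this adjusts the residues modulo $r$ of two classes at will. We therefore use four classes, so that two of them meet $B$ only in whole segments.

\emph{Clocks.} If the segments of a class have length $\equiv1\pmod r$ and $B$ contains $n$ of them, the class has $\equiv n$ entries in $B$, and the obstruction disappears when $r\mid n$. So we let the classes count at different speeds: in every $h$-th period, with $h\approx r/100$, a segment of class $C$ receives $c_C$ extra entries, with distinct $c_C$. To see the effect, take two classes with extra terms $0$ and $1$ that meet $B$ in the same $n\ge1$ periods, $y$ of which are special. Divisibility requires $r\mid n$ and $r\mid n+y$, so $r\mid y$. If $y<r$, then $y=0$, so $n<h<r$, which contradicts $r\mid n$.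

\emph{Very long blocks.} The clock argument needs $y<r$, so it works only up to order $r^2$ periods. For longer blocks we insert a bounded number of random entries into each period. A block with order $r^2$ periods contains order $r^2$ random entries, which is the range in which the first-moment bound above is effective.

\emph{Ambiguous ranks.} Once segments are repeated, the pattern no longer determines the class counts exactly.

\begin{example}\label{ex:ambiguous}
Let $r=2$ and $B=1\,2\,3\;6\,5\,4\;8\,7$, with an increasing class $V=\{1,2,3\}$ and a class $D$ made of the decreasing segments $6\,5\,4$ and $8\,7$. The tiles $1\,2\,5\,4$ and $3\,6\,8\,7$ are similar, although the first has two entries in $V$ and the second has one. The second smallest entry of a tile may belong to either class, and $|V|=3$ is not divisible by $r$. Note that in both tiles the smallest entry, which is always in $V$, precedes the two largest entries, which are always in $D$.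
\end{example}

The last observation is general: an ambiguous boundary between two classes forces a separation in time inside every tile. We shall see that such a separation forces both ends of $B$ into the two classes adjacent to the boundary, and that at most one boundary can be ambiguous. The other two classes are then uncut and have exact counts, which is what the clock argument needs.

\section{The random ingredient}\label{sec:random}

The random entries will form the top class $M$, so a tile meets $M$ in its largest entries. Different tiles may take different numbers of entries from $M$, and similarity then compares each of these pieces with the top part of the largest piece. This alone is not a restriction: if one tile takes all of $M$, there is nothing to compare. But then the random entries of that tile must imitate the deterministic entries of the same ranks in another tile, and these form few patterns. The next definition records both constraints.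

Fix $r\ge2$ and sets $\mathcal S_0,\mathcal S_1,\dots$, where $\mathcal S_m$ is a set of patterns of length $m$ with $|\mathcal S_m|\le6^m$ and $\mathcal S_0$ consists of the empty pattern. For a partition of a block $Q$ into possibly empty subsequences $A_1,\dots,A_r$, put $m_j=|A_j|$, let $j^*$ be the least index maximizing $m_j$, and let $m_*=\min_jm_j$ and $p=m_{j^*}-m_*$. The block $Q$ is \emph{bad} if it has such a partition with
\begin{itemize}
\item[(i)] for each $j\ne j^*$, $A_j$ is similar to the subsequence of the $m_j$ largest entries of $A_{j^*}$;
\item[(ii)] the subsequence of the $p$ smallest entries of $A_{j^*}$ has its pattern in $\mathcal S_p$.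
\end{itemize}

We use the general form of the Lov\'asz Local Lemma. Let $\mathcal A_1,\dots,\mathcal A_t$ be events, and for each $i$ let $\Gamma(i)\subseteq\{1,\dots,t\}\setminus\{i\}$ be such that $\mathcal A_i$ is mutually independent of the events $\mathcal A_j$ with $j\notin\Gamma(i)\cup\{i\}$. If there are $x_i\in[0,1)$ with $\Pr(\mathcal A_i)\le x_i\prod_{j\in\Gamma(i)}(1-x_j)$ for all $i$, then with positive probability no $\mathcal A_i$ occurs.

\begin{lemma}\label{lem:random}
For every $r\ge2$, every family $(\mathcal S_m)$ as above and every length, there is a permutation of that length with no bad block of length at least $10^6r^2$.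
\end{lemma}

\begin{proof}
Let the entries be independent and uniform in $[0,1]$; they are distinct almost surely. Fix a block $Q$ of length $\nu\ge10^6r^2$ and a partition of its positions into $A_1,\dots,A_r$. The patterns of the $A_j$ are independent and uniform. Given the pattern of $A_{j^*}$, condition (i) prescribes the pattern of every other $A_j$, so it has conditional probability $\prod_{j\ne j^*}1/m_j!$. Condition (ii) depends only on the pattern of $A_{j^*}$. The pattern of the $p$ smallest entries of $A_{j^*}$ is uniform, because permuting these values among their positions preserves the distribution; so (ii) has probability at most $6^p/p!$. Hence (i) and (ii) hold together with probability at most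
\[
\frac{6^p}{p!}\prod_{j\ne j^*}\frac1{m_j!}.
\]
The $r$ numbers $p$ and $m_j$ $(j\ne j^*)$ have sum $s=\nu-m_*$, and $m_*\le\nu/r$ gives $s\ge\nu(1-1/r)\ge\nu/2$. For nonnegative integers $a_1,\dots,a_r$ with sum $s$, the bound $a!\ge(a/e)^a$ (with $0^0=1$) and the convexity of $x\ln x$ give $\prod_ia_i!\ge e^{-s}(s/r)^s$. So the probability is at most $(6er/s)^s$.

There are $r^\nu$ partitions. Consider one for which $(6er/s)^s$ is largest. For its value of $s$ we have $\nu\le sr/(r-1)$, and $r^{1/(r-1)}\le2$ because $r\le2^{r-1}$; thus $r^\nu\le(2r)^s$. Using $s\ge\nu/2\ge10^6r^2/2$ and $24e<100$,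
\[
\Pr(Q\text{ is bad})\le\Bigl(\frac{12er^2}{s}\Bigr)^{s}\le\Bigl(\frac{24e}{10^6}\Bigr)^{s}\le10^{-4s}\le10^{-2\nu}.
\]

Apply the Local Lemma to the events ``$Q$ is bad'' for blocks $Q$ with $|Q|\ge10^6r^2$. Such an event depends only on the entries of $Q$, so we may take for $\Gamma(Q)$ the other such blocks that meet $Q$. Put $x_Q=10^{-|Q|}$. A block of length $\nu$ meets at most $\nu+\nu'$ blocks of length $\nu'$. Also $1-x\ge e^{-2x}$ on $[0,\frac12]$, since $\ln(1-x)+2x$ is concave and nonnegative at both endpoints. With $\sum_{\nu'\ge1}10^{-\nu'}=\frac19$ and $\sum_{\nu'\ge1}\nu'10^{-\nu'}=\frac{10}{81}$ we get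
\[
x_Q\prod_{Q'\in\Gamma(Q)}(1-x_{Q'})\ge10^{-\nu}\exp\Bigl(-2\Bigl(\frac\nu9+\frac{10}{81}\Bigr)\Bigr)\ge10^{-\nu}e^{-0.48\nu}\ge10^{-2\nu}.
\]
So with positive probability no block of length at least $10^6r^2$ is bad.
\end{proof}

The threshold of order $r^2$ comes from the ratio $r^2/s$ in the estimate: one factor $r$ from the number of partitions and one from splitting $s$ into $r$ factorials.

\begin{corollary}\label{cor:smallr}
We have $tt^{(r)}(n)<10^6r$ for all $r\ge2$ and $n\ge1$. In particular, Theorem~\ref{thm:main} holds for $r<10^{10}$.
\end{corollary}

\begin{proof}
A tiling has $m_1=\dots=m_r$ and $p=0$, so it satisfies (i) and (ii). Hence a permutation of length $n$ given by Lemma~\ref{lem:random} has no tiled block of length $rk$ with $k\ge10^6r$. For $r<10^{10}$ we have $10^6r<10^{16}<c$.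
\end{proof}

The known bound $tt^{(r)}(n)\le15r$ settles the range $r<10^{10}$ equally well.

\section{The construction}\label{sec:construction}

From now until the end of Section~\ref{sec:divisibility} we assume $r\ge10^{10}$. Put
\[
\mu=10^9,\qquad L=10^{14},\qquad h=\lfloor r/100\rfloor .
\]
For $N\ge1$ we define a permutation $\pi_N$ made of $N$ consecutive \emph{periods}. Period $i$ consists of four consecutive \emph{segments}, in the time order
\[
D_i,\quad V_i,\quad E_i,\quad U_i,
\]
and $U_i$ consists of a part $X_i$ followed by a part $M_i$ with $|M_i|=\mu$. Put $L_V=L_D=L_U=L$, $L_E=L/10$, and $c_E=0$, $c_V=1$, $c_D=2$, $c_U=3$. For $C\in\{E,V,D,U\}$ let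
\begin{equation}\label{eq:lengths}
|C_i|=L_C\,r+1+c_C\,\varepsilon_i,\qquad\text{where }\varepsilon_i=1\text{ if }h\mid i\text{ and }\varepsilon_i=0\text{ otherwise.}
\end{equation}
Every segment, and every $X_i$, has more than $r$ entries, since $|X_i|\ge Lr+1-\mu$. Let $E=\bigcup_iE_i$, and define $V,D,U,X,M$ in the same way, so that $U=X\cup M$. The values are chosen as follows (see Figure~\ref{fig:construction}).
\begin{itemize}
\item $E$ lies below $V$, $V$ below $D$, $D$ below $X$, and $X$ below $M$.
\item $V$ and $X$ are increasing.
\item Each $D_i$ is decreasing and lies below $D_{i+1}$; each $E_i$ is decreasing and lies below $E_{i+1}$.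
\item The $\mu N$ entries of $M$, in time order, form a permutation given by Lemma~\ref{lem:random} for the family $(\mathcal S_m)$ defined below.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.85cm,y=0.9cm]
\draw (0,0) rectangle (13.2,5);
\draw[dotted] (0,1)--(13.2,1) (0,2)--(13.2,2) (0,3)--(13.2,3) (0,4)--(13.2,4);
\draw[dashed] (6.6,0)--(6.6,5);
\draw[very thick] (0.1,2.45)--(1.9,2.05) (2.1,1.05)--(3.9,1.45) (4.05,0.45)--(4.55,0.05) (4.7,3.05)--(6.0,3.45);
\draw[very thick] (6.7,2.95)--(8.5,2.55) (8.7,1.55)--(10.5,1.95) (10.65,0.95)--(11.15,0.55) (11.3,3.55)--(12.6,3.95);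
\fill (6.2,4.6) circle (1.2pt) (6.3,4.15) circle (1.2pt) (6.4,4.85) circle (1.2pt) (6.5,4.4) circle (1.2pt);
\fill (12.8,4.3) circle (1.2pt) (12.9,4.75) circle (1.2pt) (13.0,4.05) circle (1.2pt) (13.1,4.5) circle (1.2pt);
\node[left] at (0,0.5) {$E$}; \node[left] at (0,1.5) {$V$}; \node[left] at (0,2.5) {$D$};
\node[left] at (0,3.5) {$X$}; \node[left] at (0,4.5) {$M$};
\node[below] at (1,0) {$D_1$}; \node[below] at (3,0) {$V_1$}; \node[below] at (4.3,0) {$E_1$};
\node[below] at (5.35,0) {$X_1$}; \node[below] at (6.3,0) {$M_1$};
\node[below] at (7.6,0) {$D_2$}; \node[below] at (9.6,0) {$V_2$}; \node[below] at (10.9,0) {$E_2$};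
\node[below] at (11.95,0) {$X_2$}; \node[below] at (12.9,0) {$M_2$};
\end{tikzpicture}
\caption{The permutation with two periods, not to scale; position is horizontal and value is vertical. Each class occupies its own range of values. A thick line is a monotone run of order $r$ entries; the dots are the random entries.}\label{fig:construction}
\end{figure}

We use the deterministic part through three facts.
\begin{itemize}
\item[(F1)] $V$ and $X$ are increasing: of two entries of $V$, or of $X$, the lower one precedes the higher one.
\item[(F2)] Two entries of $D$ form a decreasing pair (the earlier one is higher) if and only if they lie in the same segment $D_i$. The same holds for $E$.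
\item[(F3)] A segment occupies consecutive positions, so an entry outside a segment that precedes (follows) one of its entries precedes (follows) all of them.
\end{itemize}

Let $\mathcal S_m$ be the set of patterns of $m$-entry subsequences of $E\cup V\cup D\cup X$; it does not depend on the values chosen in $M$. Encode such a subsequence by the word of its classes in time order, marking each letter $D$ or $E$ with one bit that tells whether the entry lies in the same segment as the previous entry of its class (the first such letter gets the bit $0$). The classes decide comparisons between different classes, (F1) decides those inside $V$ and $X$, and (F2) with the bits decides those inside $D$ and $E$. The alphabet has six letters, so $|\mathcal S_m|\le6^m$, as Lemma~\ref{lem:random} requires.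

\begin{proposition}\label{prop:main}
For $r\ge10^{10}$ and every $N$, no block of $\pi_N$ of length $rk$ with $k>c$ has a tiling.
\end{proposition}

A block of a prefix of $\pi_N$ is a block of $\pi_N$, and the length of $\pi_N$ is unbounded in $N$. So Proposition~\ref{prop:main} and Corollary~\ref{cor:smallr} together give Theorem~\ref{thm:main}. Sections~\ref{sec:long}--\ref{sec:divisibility} prove the proposition.

\section{Ranks, and the number of periods}\label{sec:long}

Suppose, for contradiction, that a block $B$ of $\pi_N$ of length $rk$ with $k>c$ is partitioned into $r$ similar tiles of length $k$. Since the classes are separated by value, we index the entries of a tile by rank. For a tile $T$ and $1\le\rho\le k$ let $T[\rho]$ be the $\rho$-th smallest entry of $T$. In similar sequences the entry of rank $\rho$ has the same position, so the relation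
\[
\rho\prec\rho'\iff T[\rho]\text{ precedes }T[\rho']
\]
does not depend on $T$, and for any set of ranks the corresponding subsequences of two tiles are similar. The relation $\prec$ is the tool for carrying information from one tile to another.

Let $e_T,v_T,d_T,x_T,m_T$ be the numbers of entries of $T$ in $E,V,D,X,M$, and put
\[
q_T=e_T+v_T,\qquad g_T=q_T+d_T,\qquad u_T=g_T+x_T=k-m_T .
\]
In $T$ the ranks in $[1,e_T]$, $(e_T,q_T]$, $(q_T,g_T]$, $(g_T,u_T]$, $(u_T,k]$ are occupied by $E,V,D,X,M$ respectively. We call $e,q,g$ the \emph{boundaries}. Let $N_C=|C\cap B|$ for each class $C$, and let $P$ be the number of periods contained in $B$; then $B$ meets at most $P+2$ periods, and these are consecutive.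

\begin{lemma}\label{lem:P}
We have $1000\le P<r^2/1000$.
\end{lemma}

\begin{proof}
By \eqref{eq:lengths} a period has at most $3.1Lr+10\le3.2Lr$ entries, so $rk\le3.2Lr(P+2)$. Then $k>c$ gives $P+2>3.3\cdot10^{17}/(3.2\cdot10^{14})>1031$.

Suppose $P\ge r^2/1000$. The set $M\cap B$ is a block of the permutation on $M$, of length $N_M\ge\mu P\ge10^6r^2$. We show that it is bad, contrary to Lemma~\ref{lem:random}. Let $T_1,\dots,T_r$ be the tiles and $A_j=T_j\cap M$, with $m_j,j^*,m_*,p$ as in Section~\ref{sec:random}. As $M$ is the top class, $A_j$ occupies the ranks $(k-m_j,k]$ of $T_j$, and the $m_j$ largest entries of $A_{j^*}$ occupy the same ranks of $T_{j^*}$. This gives (i). The $p$ smallest entries of $A_{j^*}$ occupy the ranks $(k-m_{j^*},k-m_*]$. In a tile with exactly $m_*$ entries in $M$ these ranks are occupied by entries outside $M$, whose pattern is in $\mathcal S_p$. This gives (ii).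
\end{proof}

The lower bound on $P$ is the only use of $k>c$. It makes the two partial periods at the ends of $B$ negligible in the estimates that follow.

\section{Approximate rigidity}\label{sec:rigidity}

We now show that all tiles have almost the same boundaries. The unit of measure is $W=LP=10^{14}P$. For $C\in\{E,V,D,U\}$, at least $P$ segments of $C$ are contained in $B$, at most $P+2$ meet $B$, and $L_Cr\le|C_i|\le(L_C+1)r$. So $L_CP\le N_C/r\le(L_C+1)(P+2)$, and $P+2\le1.002P$ gives
\begin{equation}\label{eq:averages}
\frac{N_V}r,\frac{N_D}r,\frac{N_U}r\in[W,1.003W],\qquad\frac{N_E}r\in[0.1W,0.101W],\qquad k\in[3.1W,3.11W],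
\end{equation}
where $k$ is the sum of the four ratios. The ratio $N_C/r$ is the average over the tiles of $|T\cap C|$. The class $M$ is sparse: $N_M\le\mu(P+2)\le2\mu P$, so
\begin{equation}\label{eq:sparse}
m_T\le2\mu P=2\cdot10^{-5}W\quad\text{for every }T,\qquad\frac{N_M}r\le\frac{2\mu P}{r}\le P,
\end{equation}
the last step by $r\ge10^{10}$. This is why $L$ is much larger than $\mu$. Finally, each of $P+2$, $2P+4$ and $3\mu P$ is less than $0.001W$.

In Example~\ref{ex:rigid} the classes were separated in time and we counted descents. Here they are separated in value, so we compare consecutive ranks. For $1\le\rho<k$ let $b_\rho=1$ if $\rho+1\prec\rho$ and $b_\rho=0$ otherwise. The bit string $b$ is common to all tiles. For each tile $T$: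
\begin{itemize}
\item[(B1)] if $T[\rho]$ and $T[\rho+1]$ are both in $V$ or both in $X$, then $b_\rho=0$, by (F1);
\item[(B2)] among the $\rho$ with $T[\rho],T[\rho+1]\in E$, at most $P+1$ have $b_\rho=0$, and the same holds for $D$;
\item[(B3)] for at most four values of $\rho$ the entries $T[\rho]$ and $T[\rho+1]$ lie in different classes among $E,V,D,X,M$.
\end{itemize}
For (B2), by (F2) a zero occurs exactly when the two entries lie in different segments; the segments are ordered by value and at most $P+2$ of them meet $B$, so this happens at most $P+1$ times. Thus every tile reads $b$ as roughly $e_T$ ones, $v_T$ zeros, $d_T$ ones, $x_T$ zeros, and a short unknown tail. Facts (B1) and (B2) have the following consequence.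
\begin{itemize}
\item[(B4)] If an interval $R$ of ranks is occupied by $V$ or by $X$ in one tile, and by $E$ or by $D$ in another tile, then $|R|\le P+2$.
\end{itemize}
Indeed, the $|R|-1$ bits of consecutive ranks in $R$ are all zero, and at most $P+1$ of them are zero.

\begin{lemma}\label{lem:sizes}
For every tile $T$,
\[
e_T\in[0.099W,0.102W],\quad q_T\in[1.099W,1.105W],\quad d_T\in[0.997W,1.006W],\quad x_T\ge0.988W,
\]
and for any two tiles $T,T'$ we have $|e_T-e_{T'}|,\ |q_T-q_{T'}|,\ |g_T-g_{T'}|\le P+2$.
\end{lemma}

\begin{proof}
\emph{Step 1: the number of ones.} Let $\omega=\sum_\rho b_\rho$. In a tile $T$ at least $e_T-1$ values of $\rho$ have both entries in $E$, and at most $P+1$ of them carry a zero; the same holds for $D$. Conversely, by (B1) and (B3) a one occurs only inside $E$, $D$, $M$ or at one of four changes of class. So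
\[
e_T+d_T-2P-4\le\omega\le e_T+d_T+m_T+4 .
\]
Let $a=(N_E+N_D)/r\in[1.1W,1.104W]$. Averaging over the tiles and using \eqref{eq:sparse} gives $a-2P-4\le\omega\le a+P+4$. Therefore
\[
a-2P-8-2\mu P\le e_T+d_T\le a+3P+8,
\]
so $|e_T+d_T-a|\le3\mu P<0.001W$. With $v_T+x_T=k-(e_T+d_T)-m_T$, \eqref{eq:averages} and \eqref{eq:sparse} we obtain
\begin{equation}\label{eq:sums}
e_T+d_T\in[1.099W,1.105W],\qquad v_T+x_T\in[1.994W,2.011W].
\end{equation}

\emph{Step 2: $v_T\ge0.1W$ for every $T$.} The danger is a tile with few entries in $V$, which reads the ones of $E$ and $D$ as a single run. Suppose $v_T<0.1W$. Among $b_1,\dots,b_{g_T-1}$ there are at most $v_T+2(P+1)+2<0.101W$ zeros, and $g_T\ge e_T+d_T\ge1.099W$. Let $T'$ be any tile with $v_{T'}\ge0.2W$. By (B1), $b_\rho=0$ for $e_{T'}<\rho<q_{T'}$, a run of $v_{T'}-1>0.101W$ zeros starting at $e_{T'}+1$. Fewer than $0.101W$ positions of this run are at most $g_T-1$. So the run extends beyond $g_T-1$, it contains all positions from $e_{T'}+1$ to $g_T-1$, and $e_{T'}>g_T-1-0.101W>0.99W$. The average of $e$ over the tiles is at most $0.101W$, so such tiles $T'$ form a fraction less than $0.101/0.99<0.103$ of all tiles,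 and they have $v_{T'}\le2.011W$ by \eqref{eq:sums}. The average of $v$ is then less than $0.2W+0.103\cdot2.011W<W$, contrary to \eqref{eq:averages}.

\emph{Step 3: the boundary $e$.} Let $e_{T'}<e_T$. The ranks in $(e_{T'},\min(e_T,q_{T'})]$ are occupied by $V$ in $T'$ and by $E$ in $T$. By (B4), $\min(e_T-e_{T'},v_{T'})\le P+2$, and $v_{T'}\ge0.1W>P+2$, so $e_T-e_{T'}\le P+2$. Hence each $e_T$ is within $0.001W$ of the average $N_E/r$, which gives the range of $e_T$. Subtracting it from the first range in \eqref{eq:sums} gives the range of $d_T$.

\emph{Step 4: the boundary $q$.} Let $q_{T'}<q_T$. By Steps 2 and 3, $q_{T'}\ge0.199W>e_T$, so the ranks in $(q_{T'},\min(q_T,g_{T'})]$ are occupied by $V$ in $T$ and by $D$ in $T'$. By (B4), $\min(q_T-q_{T'},d_{T'})\le P+2$, and $d_{T'}>P+2$, so $q_T-q_{T'}\le P+2$. The average of $q$ is $(N_E+N_V)/r\in[1.1W,1.104W]$, which gives the range of $q_T$. Then $v_T=q_T-e_T\le1.006W$, and $x_T\ge1.994W-1.006W=0.988W$ by \eqref{eq:sums}.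

\emph{Step 5: the boundary $g$.} Let $g_{T'}<g_T$. We have $g_{T'}=q_{T'}+d_{T'}\ge2.096W>q_T$, so the ranks in $(g_{T'},\min(g_T,u_{T'})]$ are occupied by $D$ in $T$ and by $X$ in $T'$. By (B4), $\min(g_T-g_{T'},x_{T'})\le P+2$, and $x_{T'}>P+2$, so $g_T-g_{T'}\le P+2$.
\end{proof}

Step 2 is the reason why the segments of $E$ are short. If $L_E$ were $L$, these counts would not exclude that half of the tiles lie in $E\cup V$ and half in $D\cup X$, all of them reading $b$ as about $2W$ ones followed by about $2W$ zeros.

Let $e_-\le e_+$, $q_-\le q_+$, $g_-\le g_+$ be the minima and maxima of the boundaries over all tiles, and let $u_-=\min_Tu_T$. Define the \emph{cores}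
\[
\hat E=[1,e_-],\qquad\hat V=(e_+,q_-],\qquad\hat D=(q_+,g_-],\qquad\hat X=(g_+,u_-].
\]
In every tile the ranks in $\hat E,\hat V,\hat D,\hat X$ are occupied by $E,V,D,X$ respectively. The cores are large. By Lemma~\ref{lem:sizes}, $|\hat E|\ge0.099W$ and $q_--e_+\ge0.997W$. For a tile $T$ with $g_T=g_-$ we have $g_--q_+=d_T-(q_+-q_T)\ge0.996W$. For a tile $T$ with $g_T=g_+$ we have $u_--g_+\ge x_T+m_T-\max_{T'}m_{T'}\ge0.98W$. In particular
\begin{equation}\label{eq:chain}
0<e_-\le e_+<q_-\le q_+<g_-\le g_+<u_-,\qquad|\hat V|\ge0.98W .
\end{equation}
It follows that a rank in $(e_-,e_+]$ is occupied by $E$ or $V$ in each tile, by $V$ in a tile with $e=e_-$, and by $E$ in a tile with $e=e_+$. In the same way a rank in $(q_-,q_+]$ is occupied by $D$ if $q=q_-$ and by $V$ if $q=q_+$, and a rank in $(g_-,g_+]$ by $X$ if $g=g_-$ and by $D$ if $g=g_+$. We use these \emph{extreme tiles} constantly. A \emph{$\hat C$-entry} of $T$ is an entry $T[\rho]$ with $\rho\in\hat C$. The next lemma shows that almost all entries of a decreasing segment are core entries.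

\begin{lemma}\label{lem:core}
If $D_i\subseteq B$, then $D_i$ contains at least $(L-2)r$ $\hat D$-entries. If $E_i\subseteq B$, then $E_i$ contains at least one $\hat E$-entry.
\end{lemma}

\begin{proof}
Fix a tile $T$. An entry of $T\cap D_i$ with rank outside $\hat D$ has rank in $(q_T,q_+]$ or in $(g_-,g_T]$. The ranks in $(q_T,q_+]$ are occupied by $V$ in a tile with $q=q_+$, so they are increasing in time, and this holds in $T$ as well. The ranks in $(g_-,g_T]$ are occupied by $X$ in a tile with $g=g_-$, so they are increasing too. Since $T\cap D_i$ is decreasing, each range contributes at most one entry. Summing over the tiles, $D_i$ has at least $|D_i|-2r\ge(L-2)r$ core entries. An entry of $T\cap E_i$ with rank outside $\hat E$ has rank in $(e_-,e_T]$, and these ranks are occupied by $V$ in a tile with $e=e_-$. So $T\cap E_i$ has at most one such entry, and $E_i$ has at least $|E_i|-r>0$ core entries.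
\end{proof}

\section{Ambiguous boundaries}\label{sec:ambiguous}

If $e,q,g$ were constant over the tiles, all four counts $N_E,N_V,N_D,N_U$ would be divisible by $r$. Example~\ref{ex:ambiguous} shows that we must allow for a boundary that varies. Write $\hat C\prec\hat C'$ if $\rho\prec\rho'$ for all $\rho\in\hat C$ and $\rho'\in\hat C'$, and consider the three \emph{separations}
\[
\hat E\prec\hat V,\qquad\hat V\prec\hat D,\qquad\hat D\prec\hat X .
\]
The boundaries $e$ and $g$ have the same shape, a class of decreasing segments directly below an increasing class. We treat them together: $(\Lambda,I,t)$ denotes $(E,V,e)$ or $(D,X,g)$. By \eqref{eq:chain}, $\hat\Lambda$ is a non-empty interval with top rank $t_-$ and $\hat I$ is a non-empty interval with bottom rank $t_++1$. At the boundary $q$ the increasing class is the lower one.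

\begin{lemma}\label{lem:separation}
If $e_-<e_+$ then $\hat E\prec\hat V$. If $q_-<q_+$ then $\hat V\prec\hat D$. If $g_-<g_+$ then $\hat D\prec\hat X$.
\end{lemma}

\begin{proof}
Let $t_-<t_+$ and $z=t_+$. In a tile with $t=t_-$, the rank $z$ and the ranks in $\hat I$ are occupied by $I$, and $z$ is lower; so $z\prec\rho$ for all $\rho\in\hat I$ by (F1). In a tile $T$ with $t_T=t_+$, the entry $T[z]$ is the highest entry of $T\cap\Lambda$. If it lies in $\Lambda_i$, then $T\cap\Lambda\subseteq\Lambda_1\cup\dots\cup\Lambda_i$. The $\hat I$-entries of $T$ follow $T[z]$, hence follow all of $\Lambda_i$ by (F3), hence follow all of $T\cap\Lambda$. This gives $\hat\Lambda\prec\hat I$.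

Let $q_-<q_+$ and $w=q_-+1$. In a tile with $q=q_+$, the rank $w$ and the ranks in $\hat V$ are occupied by $V$, and $w$ is higher; so $\rho\prec w$ for all $\rho\in\hat V$. In a tile $T$ with $q_T=q_-$, the entry $T[w]$ is the lowest entry of $T\cap D$. If it lies in $D_i$, then $T\cap D\subseteq D_i\cup\dots\cup D_N$. The $\hat V$-entries of $T$ precede $T[w]$, hence precede all of $D_i$ by (F3), hence precede all of $T\cap D$. This gives $\hat V\prec\hat D$.
\end{proof}

A separation concerns core entries only. To learn about whole segments of an increasing class we must control its entries outside the core; at most one per tile can violate the separation completely.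

\begin{lemma}\label{lem:exceptional}
Let $T$ be a tile.
\begin{itemize}
\item[(a)] If $\hat E\prec\hat V$, at most one entry of $T\cap V$ follows no $\hat E$-entry of $T$.
\item[(b)] If $\hat V\prec\hat D$, at most one entry of $T\cap V$ precedes no $\hat D$-entry of $T$.
\item[(c)] If $\hat D\prec\hat X$, at most one entry of $T\cap X$ follows no $\hat D$-entry of $T$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a) and (c), assume $\hat\Lambda\prec\hat I$, and let $T[\rho]\in I$ follow no $\hat\Lambda$-entry of $T$. If $\rho>t_+$, then $T[\rho]$ equals or lies above the $\hat I$-entry $T[t_++1]$, so by (F1) it equals or follows that entry, and therefore follows the $\hat\Lambda$-entries; this is excluded. So $\rho\in(t_T,t_+]$, and $\rho\prec\rho'$ for all $\rho'\in\hat\Lambda$. Suppose that $T$ has two such entries, of ranks $\rho_1<\rho_2$. Then $\rho_1\prec\rho_2$ by (F1). In a tile $T'$ with $t_{T'}=t_+$, both $T'[\rho_1]$ and $T'[\rho_2]$ lie in $\Lambda$, and both are above and earlier than $T'[\rho']$ for a fixed $\rho'\in\hat\Lambda$. By (F2) both lie in the segment of $T'[\rho']$, which is decreasing. So $\rho_2\prec\rho_1$, a contradiction.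

For (b), let $T[\rho]\in V$ precede no $\hat D$-entry of $T$. If $\rho\le q_-$, then $T[\rho]$ equals or lies below the $\hat V$-entry $T[q_-]$, so it equals or precedes that entry, and therefore precedes the $\hat D$-entries; this is excluded. So $\rho\in(q_-,q_T]$, and $\rho'\prec\rho$ for all $\rho'\in\hat D$. If $T$ has two such entries, of ranks $\rho_1<\rho_2$, then $\rho_1\prec\rho_2$ by (F1). In a tile $T'$ with $q_{T'}=q_-$, both $T'[\rho_1]$ and $T'[\rho_2]$ lie in $D$, and both are below and later than $T'[\rho']$ for a fixed $\rho'\in\hat D$. By (F2) both lie in the segment of $T'[\rho']$, so $\rho_2\prec\rho_1$, a contradiction.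
\end{proof}

We say that $B$ \emph{starts} in the segment containing its first entry and \emph{ends} in the segment containing its last entry. A segment is \emph{cut} if it meets $B$ but is not contained in $B$, and a class $C\in\{E,V,D,U\}$ is \emph{cut} if one of its segments is. Only the segments in which $B$ starts and ends can be cut.

Now the time order $D,V,E,U$ comes into play. It runs against each separation: $V_i$ directly precedes $E_i$, $D_i$ directly precedes $V_i$, and $U_i$ directly precedes $D_{i+1}$. This pins down both ends of $B$.

\begin{lemma}\label{lem:ends}
\begin{itemize}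
\item[(a)] If $\hat E\prec\hat V$, then $B$ starts in a segment of $V$ or $E$ and ends in a segment of $V$ or $E$.
\item[(b)] If $\hat V\prec\hat D$, then $B$ starts in $D_{i-1}$ or $V_{i-1}$, where $D_i$ is the first segment of $D$ contained in $B$, and ends in a segment of $D$ or $V$.
\item[(c)] If $\hat D\prec\hat X$, then $B$ starts in a segment of $U$ or $D$ and ends in a segment of $U$ or $D$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $P\ge1$, the block $B$ contains a segment of each class.

(a) \emph{Start.} Let the first entry of $E\cap B$ lie in $E_i$. An entry of $V\cap B$ before it follows no $\hat E$-entry of its tile, so by Lemma~\ref{lem:exceptional}(a) there are at most $r$ such entries. As $|V_i|>r$, the block $B$ starts after the first entry of $V_i$, that is, in $V_i$ or $E_i$. \emph{End.} Let $E_l$ be the last segment of $E$ contained in $B$. By Lemma~\ref{lem:core} some tile has an $\hat E$-entry in $E_l$; its $\hat V$-entries follow this entry, hence follow $E_l$. So $B$ contains an entry of some $V_j$ with $j\ge l+1$. Since $E_{l+1}\not\subseteq B$, the block $B$ ends before the last entry of $E_{l+1}$. Thus $j=l+1$, and $B$ ends in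 $V_{l+1}$ or $E_{l+1}$.

(b) \emph{Start.} By Lemma~\ref{lem:core} some tile has a $\hat D$-entry in $D_i$; its $\hat V$-entries precede this entry, hence precede $D_i$. So $B$ contains an entry of some $V_j$ with $1\le j\le i-1$. Since $D_{i-1}\not\subseteq B$, the block $B$ starts after the first entry of $D_{i-1}$. Thus $j=i-1$, and $B$ starts in $D_{i-1}$ or $V_{i-1}$. \emph{End.} Let the last entry of $D\cap B$ lie in $D_l$. An entry of $V\cap B$ after it precedes no $\hat D$-entry of its tile, so by Lemma~\ref{lem:exceptional}(b) there are at most $r$ such entries. As $|V_l|>r$, the block $B$ ends before the last entry of $V_l$, that is, in $D_l$ or $V_l$.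

(c) \emph{Start.} Let the first entry of $D\cap B$ lie in $D_i$. If $i=1$, then $B$ starts in $D_1$, the first segment of $\pi_N$. Let $i\ge2$. An entry of $X\cap B$ before the first entry of $D\cap B$ follows no $\hat D$-entry of its tile, so by Lemma~\ref{lem:exceptional}(c) there are at most $r$ such entries. As $|X_{i-1}|>r$, the block $B$ starts after the first entry of $X_{i-1}$, that is, in $U_{i-1}$ or $D_i$. \emph{End.} Let $D_l$ be the last segment of $D$ contained in $B$. By Lemma~\ref{lem:core} some tile has a $\hat D$-entry in $D_l$, and its $\hat X$-entries follow $D_l$. So $B$ contains an entry of $X$ after $D_l$ and ends no earlier than in $U_l$. If $l=N$, it ends in $U_N$. If $l<N$, then $D_{l+1}\not\subseteq B$, so $B$ ends in $U_l$ or $D_{l+1}$.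
\end{proof}

\begin{lemma}\label{lem:exclusive}
At most one of the three separations holds.
\end{lemma}

\begin{proof}
\emph{$\hat E\prec\hat V$ and $\hat D\prec\hat X$.} By Lemma~\ref{lem:ends}(a) and (c), $B$ would start in a segment of $V$ or $E$ and also in a segment of $U$ or $D$.

In the other two cases $\hat V\prec\hat D$ holds; let $D_i$ be the first segment of $D$ contained in $B$.

\emph{$\hat V\prec\hat D$ and $\hat D\prec\hat X$.} By Lemma~\ref{lem:ends}(b) and (c), $B$ starts in $D_{i-1}$, so $X_{i-1}\subseteq B$. No tile has a $\hat D$-entry in $D_{i-1}$, because such an entry would follow a $\hat V$-entry of its tile, while no entry of $V\cap B$ precedes an entry of $D_{i-1}$. The entries of $D\cap B$ that precede $X_{i-1}$ lie in $D_{i-1}$. So every entry of $X_{i-1}$ follows no $\hat D$-entry of its tile, and Lemma~\ref{lem:exceptional}(c) gives $|X_{i-1}|\le r$, which is false.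

\emph{$\hat E\prec\hat V$ and $\hat V\prec\hat D$.} By Lemma~\ref{lem:ends}(a) and (b), $B$ starts in $V_{i-1}$. The entries of $V\cap B$ that precede $D_i$ lie in $V_{i-1}$, so they precede all of $E\cap B$, and by Lemma~\ref{lem:exceptional}(a) there are at most $r$ of them. A tile with a $\hat D$-entry in $D_i$ has all its $\hat V$-entries before $D_i$, and there are at least $0.98W$ of these by \eqref{eq:chain}. The tiles are disjoint, so at most $r/(0.98W)$ tiles have a $\hat D$-entry in $D_i$. By Lemma~\ref{lem:sizes} they contain together at most $1.006W\cdot r/(0.98W)<2r$ entries of $D$. But $D_i$ has at least $(L-2)r$ $\hat D$-entries by Lemma~\ref{lem:core}.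
\end{proof}

\section{The divisibility obstruction}\label{sec:divisibility}

\begin{lemma}\label{lem:twoclasses}
There are two distinct uncut classes $C,C'\in\{E,V,D,U\}$ with $r\mid N_C$ and $r\mid N_{C'}$.
\end{lemma}

\begin{proof}
We have
\[
N_E=\sum_Te_T,\quad N_V=\sum_T(q_T-e_T),\quad N_D=\sum_T(g_T-q_T),\quad N_U=\sum_T(k-g_T),
\]
with $r$ terms in each sum. By Lemmas~\ref{lem:separation} and~\ref{lem:exclusive}, at most one of $e,q,g$ is non-constant over the tiles. If all three are constant, all four counts are divisible by $r$, and at most two classes are cut. If only $e$ varies, then $\hat E\prec\hat V$, the classes $D$ and $U$ are uncut by Lemma~\ref{lem:ends}(a), and $N_D=r(g-q)$, $N_U=r(k-g)$. If only $q$ varies, then $\hat V\prec\hat D$, the classes $E$ and $U$ are uncut by Lemma~\ref{lem:ends}(b), and $N_E=re$, $N_U=r(k-g)$. If only $g$ varies, then $\hat D\prec\hat X$, the classes $E$ and $V$ are uncut by Lemma~\ref{lem:ends}(c), and $N_E=re$, $N_V=r(q-e)$.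
\end{proof}

The class with a prescribed length is $U$ rather than $X$ because we have no exact control of the boundary $u$ between $X$ and $M$; the count $N_U$ depends on $g$ alone.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $C,C'$ be as in Lemma~\ref{lem:twoclasses}, and let $i_0+1,\dots,i_0+P$ be the periods contained in $B$. Since $C$ is uncut, $C\cap B=C_\alpha\cup\dots\cup C_\beta$ with $\alpha\in\{i_0,i_0+1\}$ and $\beta\in\{i_0+P,i_0+P+1\}$. Let $n=\beta-\alpha+1\in[P,P+2]$, and let $y$ be the number of multiples of $h$ in $[\alpha,\beta]$. Define $n',y'$ in the same way for $C'$. By \eqref{eq:lengths},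
\[
0\equiv N_C\equiv n+c_Cy,\qquad0\equiv N_{C'}\equiv n'+c_{C'}y'\pmod r .
\]
The two index intervals differ by at most one index at each end, so $|n-n'|\le2$ and $|y-y'|\le2$. Consider
\[
\Delta=(n+c_Cy)-(n'+c_{C'}y')=(n-n')+(c_C-c_{C'})\,y+c_{C'}(y-y'),
\]
a multiple of $r$. Since $c_C,c_{C'}\in\{0,1,2,3\}$, we have $|\Delta|\le2+3y+6$.

Here the upper bound of Lemma~\ref{lem:P} enters. As $r\ge10^{10}$, we have $h\ge r/100-1\ge r/101$, so
\[
y\le\frac nh+1\le\Bigl(\frac{r^2}{1000}+2\Bigr)\frac{101}r+1<0.11r .
\]
Hence $|\Delta|<0.33r+8<r$, and $\Delta=0$. Since $c_C\ne c_{C'}$,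
\[
y\le|c_C-c_{C'}|\,y\le|n-n'|+c_{C'}|y-y'|\le2+6=8 .
\]
Any $9h$ consecutive integers contain nine multiples of $h$, so $n<9h\le0.09r$. Then
\[
1\le n+c_Cy\le0.09r+24<r,
\]
which contradicts $r\mid n+c_Cy$. So the assumed tiling does not exist.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. The choice $h\approx r/100$ balances the two uses of $h$ above: it is large enough that $y<0.11r$ for $P<r^2/1000$, and small enough that $9h$ is well below $r$.

\section{Infinite sequences}\label{sec:infinite}

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Fix $r\ge2$. Call a pattern \emph{good} if it has no tight $r$-twins of length greater than $c$. The good patterns form a rooted tree: the root is the empty pattern, and the parent of a good pattern of length $n\ge1$ is the pattern of its first $n-1$ entries, which is good because a block of a prefix is a block. Level $n$ of the tree has at most $n!$ vertices and is non-empty by Theorem~\ref{thm:main}. K\"onig's lemma states that an infinite rooted tree in which every vertex has finitely many children has an infinite path from the root. So there are good patterns $\sigma_1,\sigma_2,\dots$ with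 $\sigma_n$ of length $n$ and $\sigma_n$ the parent of $\sigma_{n+1}$.

Choose reals $x_1,x_2,\dots$ inductively so that $(x_1,\dots,x_n)$ has pattern $\sigma_n$. Given $x_1,\dots,x_n$, the pattern $\sigma_{n+1}$ only prescribes which of the $n+1$ open intervals of $\mathbb R\setminus\{x_1,\dots,x_n\}$ must contain $x_{n+1}$, and we take any point of it. Every block of the infinite sequence lies in some prefix, which is good, so no block of length $rk$ with $k>c$ has a tiling.

For $n\ge r$, any $r$ consecutive entries form tight $r$-twins of length $1$, so $tt^{(r)}(n)\ge1$. The upper bound is Theorem~\ref{thm:main}.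
\end{proof}

\begin{thebibliography}{9}
\bibitem{DGR}
A.~Dudek, J.~Grytczuk and A.~Ruci\'nski, \emph{Tight multiple twins in permutations}, arXiv:2105.02591 (2021).
\end{thebibliography}
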